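\title{Short intervals on which the error term in the divisor problem is small in mean}

\begin{abstract}
Let $\Delta(x)$ be the error term in the Dirichlet divisor problem. Tsang asked whether, for some $\beta>1/4$ and $\delta>0$, there are arbitrarily large $X$ with $\int_X^{X+X^\beta}|\Delta(x)|\,dx\ll X^{\beta+1/4-\delta}$. We show that the answer is yes for every $\beta\in(1/4,1/2)$, with explicit $\delta$, and that as $\beta\to1/2^-$ the saving $\delta$ can be taken asymptotically as large as $\frac12(\frac12-\beta)$. In the other direction, $\int_X^{X+3\sqrt X}|\Delta(x)|\,dx\gg X^{3/4}$ for all large $X$, so power savings stop at lengths of order $\sqrt X$. The proof averages over the set on which the low frequencies of the Voronoi expansion are small; a fourth moment bound shows that this set is not too sparse.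
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $d(n)$ be the number of positive divisors of $n$, let $\gamma$ be Euler's constant, and let
\[
\Delta(x)=\sum_{n\le x}d(n)-x(\log x+2\gamma-1)
\]
be the error term in the Dirichlet divisor problem. The mean value of $|\Delta(x)|$ over $[X,2X]$ has order $X^{1/4}$; we shall meet both bounds in passing, in \eqref{eq:cover} and Remark~\ref{rem:mean}. An interval of length $X^\beta$ inside $[X,2X]$ therefore carries, on average, a mass $\int|\Delta|$ of order $X^{\beta+1/4}$. Tsang asked whether some intervals carry much less. We take the problem from the survey of Zhai \cite{Zhai}.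

\begin{quote}
\textbf{Problem.} Do there exist $\beta>1/4$, $\delta>0$, $C>0$ and a sequence $X_j\to\infty$ such that
\begin{equation}\label{eq:adm}
\int_{X_j}^{X_j+X_j^\beta}|\Delta(x)|\,dx\le C\,X_j^{\beta+1/4-\delta}\qquad\text{for all }j\,?
\end{equation}
\end{quote}

We call a pair $(\beta,\delta)$ of positive numbers \emph{admissible} if \eqref{eq:adm} holds for some $C>0$ and some sequence $X_j\to\infty$. Ivi\'c and Zhai showed that no pair with $1/2<\beta<1$ is admissible. We are concerned with the range $1/4<\beta\le 1/2$.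

Throughout, $e(t)=e^{2\pi it}$ and $|S|$ is the Lebesgue measure of $S$. A statement that contains $\varepsilon$ is asserted for every $\varepsilon>0$, with implied constants that may depend on $\varepsilon$. It is enough to prove such a statement for small $\varepsilon$, and with a fixed multiple of $\varepsilon$ in place of $\varepsilon$. We use the bound $d(n)\ll n^\varepsilon$ freely.

Both exponents $1/4$ and $1/2$ can be seen in advance. The function $\Delta$ jumps by $d(n)$ at each integer $n$ and has derivative $-\log x-2\gamma$ elsewhere, so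
\begin{equation}\label{eq:lip}
|\Delta(x+t)-\Delta(x)|\ll(1+t)\,x^{\varepsilon}\qquad(0\le t\le x).
\end{equation}
There are arbitrarily large $X$ with $|\Delta(X)|\ll X^\varepsilon$ (Remark~\ref{rem:sign}). For these $X$, \eqref{eq:lip} gives $\int_X^{X+X^\beta}|\Delta|\ll X^{2\beta+\varepsilon}$, so $(\beta,\delta)$ is admissible whenever $\delta<\frac14-\beta$. For $\beta<1/4$ the interval is simply too short for $\Delta$ to climb back to its usual size. At $\beta=1/4$ this argument stops, and the problem begins.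

The exponent $1/2$ comes from the truncated Voronoi formula (\cite[\S12.4]{Titchmarsh}, \cite[Ch.~3]{Ivic}): for $1\le N\le x$,
\begin{equation}\label{eq:V}
\Delta(x)=\frac{x^{1/4}}{\pi\sqrt2}\sum_{n\le N}c_n\cos\Big(4\pi\sqrt{nx}-\frac\pi4\Big)+O\big(x^{1/2+\varepsilon}N^{-1/2}\big),\qquad c_n=\frac{d(n)}{n^{3/4}} .
\end{equation}
The slowest term, $n=1$, runs through a full period when $\sqrt x$ increases by $1/2$, that is, when $x$ increases by about $\sqrt x$. On a much longer interval this term shows its full size $x^{1/4}$, and the other terms, having other frequencies, should not cancel it. On a much shorter interval the first many terms are almost constant, their sum may happen to be near zero, and the remaining terms have small coefficients. So one guesses the answer yes for $\beta<1/2$ and no for $\beta>1/2$. The following theorems confirm this.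

\begin{theorem}\label{thm:main}
If $\frac{31}{64}\le\beta<\frac12$, then $(\beta,\delta)$ is admissible for every $0<\delta<\frac1{10}(\frac12-\beta)$. If $0<\beta\le\frac{31}{64}$, then $(\beta,\delta)$ is admissible for every $0<\delta<\frac1{640}$. In particular, for every $\beta\in(\frac14,\frac12)$ there is $\delta>0$ such that $(\beta,\delta)$ is admissible.
\end{theorem}

Thus Tsang's problem has an affirmative answer. Close to $\beta=1/2$ the factor $\frac1{10}$ can be improved.

\begin{theorem}\label{thm:near}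
Let $k\ge2$ be an integer and $0<\frac12-\beta\le4^{-k-2}$. Then $(\beta,\delta)$ is admissible for every $0<\delta<\big(\frac12-\frac2{3k}\big)\big(\frac12-\beta\big)$. Hence $\delta^*(\beta)=\sup\{\delta:(\beta,\delta)\text{ admissible}\}$ satisfies
\[
\liminf_{\beta\to1/2^-}\frac{\delta^*(\beta)}{\frac12-\beta}\ge\frac12 .
\]
\end{theorem}

\begin{theorem}\label{thm:lower}
There are $c>0$ and $X_0$ such that $\displaystyle\int_X^{X+3\sqrt X}|\Delta(x)|\,dx\ge cX^{3/4}$ for all $X\ge X_0$.
\end{theorem}

Theorem~\ref{thm:lower} passes to longer intervals. Let $X\ge X_0$ and $5\sqrt X\le H\le X$, and put $x_i=X+5i\sqrt X$ for $0\le i<\lfloor H/(5\sqrt X)\rfloor$. Since $x_i\le2X$ and $3\sqrt2<5$, the intervals $[x_i,x_i+3\sqrt{x_i}\,]$ are disjoint and lie in $[X,X+H]$. There are at least $H/(10\sqrt X)$ of them, so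
\begin{equation}\label{eq:cover}
\int_X^{X+H}|\Delta(x)|\,dx\ge\frac c{10}\,HX^{1/4}.
\end{equation}
With $H=X^\beta$ this gives again the negative result for $\frac12<\beta<1$.

One case is left. For $\beta=\frac12$, that is for the intervals $[X,X+\sqrt X]$ with constant $1$, we do not decide whether some $\delta>0$ is admissible; Theorem~\ref{thm:lower} excludes it when $\sqrt X$ is replaced by $3\sqrt X$.

Section~\ref{sec:rescale} moves the problem to the variable $y=\sqrt x$. Section~\ref{sec:idea} describes the averaging argument and carries it out for a single cosine. Sections~\ref{sec:moments} and \ref{sec:small} supply its two inputs, moment bounds and a lower bound for the measure of the set that we average over. Theorems~\ref{thm:main} and \ref{thm:near} follow in Section~\ref{sec:upper}, and Theorem~\ref{thm:lower} in Section~\ref{sec:lower}.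

\section{The variable $y=\sqrt x$}\label{sec:rescale}

In the variable $y=\sqrt x$ the terms of \eqref{eq:V} become periodic. We also divide by the typical size and put
\[
D(y)=\pi\sqrt2\,y^{-1/2}\Delta(y^2),\qquad F_N(y)=\sum_{n\le N}c_n\cos\Big(4\pi\sqrt n\,y-\frac\pi4\Big).
\]
Then \eqref{eq:V} reads $D(y)=F_N(y)+O(y^{1/2+\varepsilon}N^{-1/2})$ for $1\le N\le y^2$. We use it with the longest truncation only: for $Y\ge1$,
\begin{equation}\label{eq:VD}
D(y)=F_{Y^2}(y)+O\big(Y^{-1/2+\varepsilon}\big)\qquad(Y\le y\le3Y).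
\end{equation}
The substitution $x=u^2$ gives, for $0<a<b$,
\begin{equation}\label{eq:subst}
\int_{a^2}^{b^2}|\Delta(x)|\,dx=\frac{\sqrt2}{\pi}\int_a^b|D(u)|\,u^{3/2}\,du .
\end{equation}

An interval of length $X^{1/2-\eta}$ at $X\asymp Y^2$ corresponds to an interval of length $h\asymp Y^{-2\eta}$ in $y$. The $n$-th term of $F_N$ has period $1/(2\sqrt n)$, so the terms that have no time to oscillate on such an interval are those with $n$ up to about $N=h^{-2}=Y^{4\eta}$. The next lemma records the translation in terms of this $N$.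

\begin{lemma}\label{lem:transfer}
Let $0<\eta<\frac12$, $\theta>0$, $B>0$, and for $Y\ge1$ put $N=Y^{4\eta}$, $h=N^{-1/2}$. Suppose that for every large $Y$ there is $y\in[Y,2Y]$ with
\[
\frac1h\int_y^{y+h}|D(u)|\,du\le BN^{-\theta}.
\]
Then $(\frac12-\eta,\,2\eta\theta)$ is admissible.
\end{lemma}

\begin{proof}
Put $X=y^2$, so that $Y^2\le X\le4Y^2$, and $\beta=\frac12-\eta$. From $Y^2\le X$ we get $h=Y^{-2\eta}\ge X^{-\eta}$, hence $(y+h)^2-X\ge yh\ge X^\beta$. On $[y,y+h]$ we have $u\le2y$, because $h\le1\le y$. By \eqref{eq:subst} and $Y^2\ge X/4$,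
\[
\int_X^{X+X^\beta}|\Delta(x)|\,dx\le\frac{\sqrt2}\pi\,(2y)^{3/2}\,hBN^{-\theta}=\frac{4B}\pi X^{3/4}\,Y^{-2\eta-4\eta\theta}\ll X^{3/4-\eta-2\eta\theta}.
\]
Here $\frac34-\eta=\beta+\frac14$, and $X\to\infty$ with $Y$.
\end{proof}

Our method works when $\eta$ is small. Shorter intervals come for free, since an interval on which $|\Delta|$ is small in mean has a piece on which it is small in mean.

\begin{lemma}\label{lem:mono}
If $(\beta,\delta)$ is admissible and $0<\beta'<\beta<1$, then $(\beta',\delta)$ is admissible.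
\end{lemma}

\begin{proof}
Let $X=X_j$ be as in \eqref{eq:adm}, with $j$ large. Put $x_0=X$, $x_{i+1}=x_i+x_i^{\beta'}$, and let $m$ be the largest index with $x_m\le X+X^\beta$. Then $x_m\le2X$ and $x_m+x_m^{\beta'}>X+X^\beta$, so
\[
\sum_{i<m}x_i^{\beta'}=x_m-X> X^\beta-(2X)^{\beta'}\ge\tfrac12X^\beta,\qquad\sum_{i<m}\int_{x_i}^{x_{i+1}}|\Delta|\le CX^{\beta+1/4-\delta}.
\]
Comparing the two sums, we find $i<m$ with $\int_{x_i}^{x_{i+1}}|\Delta|\le2CX^{1/4-\delta}x_i^{\beta'}$. As $X\le x_i\le2X$, the right side is $\ll x_i^{\beta'+1/4-\delta}$, and $x_i\ge X_j\to\infty$.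
\end{proof}

\section{Averaging over the set where the low frequencies are small}\label{sec:idea}

We must find one $y\in[Y,2Y]$ such that $|D|$ is small in mean on $[y,y+h]$. Write $D=F_N+(D-F_N)$. It is natural to take $y$ near a zero of $F_N$. The difficulty is that for $N$ a small power of $Y$ the error term in \eqref{eq:V} is useless: the tail $D-F_N$ is small only in mean over a long range, and we know nothing about it near a given zero of $F_N$. So we do not choose $y$; we average over all $y$ at which $|F_N|$ is small, and we pay for the sparseness of this set by H\"older's inequality.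

For $q\ge1$ put
\[
\|g\|_q=\Big(\frac1Y\int_Y^{3Y}|g(y)|^q\,dy\Big)^{1/q}.
\]
The range $[Y,3Y]$ leaves room for shifts of points of $[Y,2Y]$. For a measurable set $S\subset[Y,2Y]$ of density $\sigma=|S|/Y>0$ and for $0<h\le Y$ put
\[
\mathcal{A}(g)=\frac1{|S|}\int_S\frac1h\int_0^h|g(y+v)|\,dv\,dy .
\]
Note that $\mathcal{A}(g_1+g_2)\le\mathcal{A}(g_1)+\mathcal{A}(g_2)$.

\begin{lemma}\label{lem:avg}
Let $g$ be bounded and measurable on $[Y,3Y]$.
\begin{enumerate}
\item[(i)] Some $y\in S$ satisfies $\frac1h\int_y^{y+h}|g(u)|\,du\le\mathcal{A}(g)$.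
\item[(ii)] $\mathcal{A}(g)\le\sigma^{-1/q}\|g\|_q$ for every $q\ge1$.
\item[(iii)] If $g$ is continuously differentiable and $|g|\le\tau$ on $S$, then $\mathcal{A}(g)\le\tau+h\,\mathcal{A}(g')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A function cannot exceed its mean over $S$ at every point of $S$.
(ii) For $0\le v\le h$ and $y\in S$ we have $y+v\in[Y,3Y]$, so H\"older's inequality gives
\[
\frac1{|S|}\int_S|g(y+v)|\,dy\le|S|^{-1/q}\Big(\int_Y^{3Y}|g|^q\Big)^{1/q}=\sigma^{-1/q}\|g\|_q .
\]
Average over $v$.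
(iii) For $y\in S$ and $0\le v\le h$ we have $|g(y+v)|\le\tau+\int_0^h|g'(y+w)|\,dw$. Average over $v$ and $y$.
\end{proof}

\subsection*{A single cosine}
The whole argument is visible when the low-frequency part has one term. Let $Y$ be a positive integer and $G=F_1+R$, where $F_1(y)=\cos(4\pi y-\frac\pi4)$ and where we know only that $R$ is bounded and $\|R\|_q\le\rho\le1$. For $0<\tau\le1$ let $S$ be the set of $y\in[Y,2Y]$ with $|F_1(y)|\le\tau$. One has $|\cos t|\le\tau$ exactly when $t$ is within $\arcsin\tau$ of $\frac\pi2+\pi\mathbb Z$, and $[Y,2Y]$ consists of whole periods, so $\sigma=\frac2\pi\arcsin\tau\ge\frac2\pi\tau$. Since $|F_1'|\le4\pi$, Lemma~\ref{lem:avg} gives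
\[
\mathcal{A}(G)\le\tau+4\pi h+\Big(\frac{\pi}{2\tau}\Big)^{1/q}\rho .
\]
A small $\tau$ makes $F_1$ small on $S$ but makes $S$ sparse, and a bound for $\|R\|_q$ does not prevent $R$ from concentrating near $S$. The choice $\tau=\rho^{q/(q+1)}$ balances the two effects: on some interval $[y,y+h]$ the mean of $|G|$ is at most $4\pi h+(1+\frac\pi2)\rho^{q/(q+1)}$. For $q=2$ we save $\rho^{2/3}$; this is the model of Theorem~\ref{thm:main}. As $q\to\infty$ the saving tends to the full $\rho$; this is the model of Theorem~\ref{thm:near}. The term $4\pi h$ shows that $h$ must be small, and this is not a defect of the method: $|F_1|$ has period $\frac14$ and integral $\frac1{2\pi}$ over a period, so for $h\ge\frac14$ its mean over every interval of length $h$ is at least $\lfloor4h\rfloor/(2\pi h)\ge\frac1\pi$. This is the model of Theorem~\ref{thm:lower}.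

\subsection*{What is needed for $D$}
The tail $D-F_1$ is not small, so we must take $N$ large, and two things change. First, $F_N'$ is large; it has to be bounded in mean, like the tail. We show in Section~\ref{sec:moments} that $\|F_N'\|_2\ll N^{1/4+\varepsilon}$ and $\|D-F_N\|_2\ll N^{-1/4+\varepsilon}$; with $h=N^{-1/2}$ the quantities $h\|F_N'\|_2$ and $\|D-F_N\|_2$ have the same bound $N^{-1/4+\varepsilon}$. Second, the density $\sigma$ of $\{|F_N|\le\tau\}$ can no longer be computed. We need a lower bound for it so strong that $\sigma^{-1/2}N^{-1/4}$ is still a negative power of $N$. This is the subject of Section~\ref{sec:small}.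

\section{Moments of sums with frequencies $\sqrt n$}\label{sec:moments}

We use two standard facts.

\begin{enumerate}
\item[(MV)] \emph{The mean value theorem of Montgomery and Vaughan.} For distinct real numbers $\lambda_r$ and complex numbers $a_r$, finitely many,
\[
\int_{T_0}^{T_0+T}\Big|\sum_ra_re^{i\lambda_rt}\Big|^2dt=\sum_r|a_r|^2\big(T+O(\delta_r^{-1})\big),\qquad\delta_r=\min_{s\ne r}|\lambda_r-\lambda_s| .
\]
\item[(B)] \emph{Besicovitch's theorem.} The numbers $\sqrt\kappa$, with $\kappa\ge1$ squarefree, are linearly independent over $\mathbb Q$.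
\end{enumerate}

The first fact controls the whole tail in mean square.

\begin{lemma}\label{lem:tail}
For $1\le N\le Y$ we have $\|D-F_N\|_2\ll N^{-1/4+\varepsilon}$.
\end{lemma}

\begin{proof}
By \eqref{eq:VD}, $\|D-F_{Y^2}\|_2\ll Y^{-1/2+\varepsilon}\le Y^{-1/4}\le N^{-1/4}$. Next, $F_{Y^2}-F_N$ is the real part of $e^{-i\pi/4}\sum_{N<n\le Y^2}c_ne^{i\lambda_ny}$ with $\lambda_n=4\pi\sqrt n$. The integer whose square root is closest to $\sqrt n$ is $n+1$, and $\sqrt{n+1}-\sqrt n\ge1/(2\sqrt{n+1})$, so $\delta_n^{-1}\ll n^{1/2}$. By (MV),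
\[
\int_Y^{3Y}|F_{Y^2}-F_N|^2\,dy\ll Y\sum_{n>N}\frac{d(n)^2}{n^{3/2}}+\sum_{n\le Y^2}\frac{d(n)^2}n\ll YN^{-1/2+\varepsilon}+Y^\varepsilon .
\]
Since $N\le Y$, we have $Y^\varepsilon\le Y^{1/2}\le YN^{-1/2}$.
\end{proof}

\begin{remark}\label{rem:mean}
For $N=1$ the lemma gives $\|D\|_2\ll1$, since $|F_1|\le1$. With $Y=\sqrt X$, \eqref{eq:subst} and the Cauchy--Schwarz inequality then give $\int_X^{9X}|\Delta|\ll Y^{3/2}\cdot Y\|D\|_2\ll X^{5/4}$.
\end{remark}

Higher moments lead to the frequencies $\sqrt{n_1}+\dots+\sqrt{n_k}-\sqrt{n_{k+1}}-\dots-\sqrt{n_{2k}}$, and we have to know how often such a number vanishes and how small it can be otherwise. For $k=1$ it vanishes only if $n_1=n_2$, and otherwise $|\sqrt{n_1}-\sqrt{n_2}|\ge1/(\sqrt{n_1}+\sqrt{n_2})$, because the product of $\sqrt{n_1}-\sqrt{n_2}$ and its conjugate is a nonzero integer. For $k\ge2$ there are coincidences that do not come from pairing equal variables, such as $\sqrt{25}+\sqrt{49}=\sqrt{36}+\sqrt{36}$; fact (B) shows that they cost only logarithms.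 The product of conjugates still gives a lower bound, now a weak one, and this forces the sum to be short in terms of $Y$.

\begin{lemma}\label{lem:moment}
Let $k\ge1$ be an integer, $1\le U\le Y^{4^{-k}}$, and $|a_n|\le A$ for $U\le n<2U$. Then $f(y)=\sum_{U\le n<2U}a_ne(2\sqrt n\,y)$ satisfies
\[
\int_Y^{3Y}|f(y)|^{2k}\,dy\ll_kYA^{2k}U^k(1+\log2U)^k .
\]
\end{lemma}

\begin{proof}
Expanding $|f|^{2k}=f^k\overline f^{\,k}$, we see that the integral is at most $A^{2k}\sum\big|\int_Y^{3Y}e(2\omega y)\,dy\big|$, where the sum is over all tuples $(n_1,\dots,n_{2k})$ of integers in $[U,2U)$ and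
\[
\omega=\sqrt{n_1}+\dots+\sqrt{n_k}-\sqrt{n_{k+1}}-\dots-\sqrt{n_{2k}} .
\]

\emph{Tuples with $\omega=0$.} They contribute $2YZ$ to the sum, where $Z$ is their number. Write $n_i=\kappa_im_i^2$ with $\kappa_i$ squarefree and $m_i\ge1$. Then $\omega=\sum_\kappa s_\kappa\sqrt\kappa$, where $s_\kappa$ is the signed sum of the $m_i$ with $\kappa_i=\kappa$. By (B) every $s_\kappa$ vanishes. A signed sum with a single term does not vanish, so every $\kappa$ that occurs among the $\kappa_i$ occurs at least twice. Group the indices $i$ by the value of $\kappa_i$; this is a partition $\mathcal P$ of $\{1,\dots,2k\}$ into blocks $B$ with $|B|\ge2$. Let $r(\kappa)$ be the number of $m\ge1$ with $U\le\kappa m^2<2U$. Given $\mathcal P$, a tuple is determined by a value of $\kappa$ for each block and a value of $m_i$ for each index, so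
\[
Z\le\sum_{\mathcal P}\prod_{B\in\mathcal P}\sum_\kappa r(\kappa)^{|B|}.
\]
We have $r(\kappa)\le(2U/\kappa)^{1/2}$, and $r(\kappa)=0$ for $\kappa\ge2U$, so $Q=\sum_\kappa r(\kappa)^2\le2U(1+\log2U)$. Since $r(\kappa)\le Q^{1/2}$ for each $\kappa$, we get $\sum_\kappa r(\kappa)^b\le Q^{(b-2)/2}\sum_\kappa r(\kappa)^2=Q^{b/2}$ for $b\ge2$. The block sizes add up to $2k$, and the number of partitions depends only on $k$. Hence $Z\ll_kQ^k\ll_kU^k(1+\log2U)^k$.

\emph{Tuples with $\omega\ne0$.} The number $\omega$ is an algebraic integer in the field $K=\mathbb Q(\sqrt{n_1},\dots,\sqrt{n_{2k}})$, whose degree is at most $4^k$. Its norm, the product of $\phi(\omega)$ over the embeddings $\phi$ of $K$ into $\mathbb C$, is a nonzero integer. Every $\phi$ maps $\sqrt{n_i}$ to $\pm\sqrt{n_i}$, so $|\phi(\omega)|\le M=2k\sqrt{2U}$. As $M\ge1$ and one of the embeddings is the identity, $1\le|\omega|M^{4^k-1}$. Therefore $\big|\int_Y^{3Y}e(2\omega y)\,dy\big|\le|\omega|^{-1}\ll_kU^{(4^k-1)/2}$. There are at most $(2U)^{2k}$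 tuples, so their contribution to the sum is $\ll_kU^k\cdot U^{k+(4^k-1)/2}$. Since $k+\frac{4^k-1}2\le4^k$, the last factor is at most $U^{4^k}\le Y$. This is the only place where the upper bound for $U$ is used.
\end{proof}

\begin{corollary}\label{cor:moment}
Let $k\ge1$ be an integer, $1\le N\le Y^{4^{-k}}$ and $1\le N_1<N_2\le Y^{4^{-k}}$. Then
\[
\|F_N'\|_{2k}\ll_{k}N^{1/4+\varepsilon},\qquad\|F_{N_2}-F_{N_1}\|_{2k}\ll_{k}N_1^{-1/4+\varepsilon}.
\]
\end{corollary}

\begin{proof}
Split the range of $n$ into blocks $U\le n<2U$ with $U=2^j$, $j\ge 0$, setting the coefficients outside the range equal to zero. Each block is the real part of a sum $f$ as in Lemma~\ref{lem:moment}, which gives $\|f\|_{2k}\ll_kAU^{1/2+\varepsilon}$. For $F_N'$ the coefficients have modulus $4\pi\sqrt n\,c_n\ll U^{-1/4+\varepsilon}$, the blocks have $U\le N$, and Minkowski's inequality gives $\|F_N'\|_{2k}\ll_k\sum_{U\le N}U^{1/4+2\varepsilon}\ll N^{1/4+2\varepsilon}$. For $F_{N_2}-F_{N_1}$ the coefficients have modulus $c_n\ll U^{-3/4+\varepsilon}$,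 the blocks have $N_1/2<U\le N_2$, and the norm is $\ll_k\sum_{U>N_1/2}U^{-1/4+2\varepsilon}\ll N_1^{-1/4+2\varepsilon}$.
\end{proof}

\section{How often $F_N$ is small}\label{sec:small}

A single cosine spends time near zero because it has to pass from positive to negative values again and again, at a bounded speed. We show that $F_N$ also changes sign with a definite amplitude in every interval of a fixed length, and we replace the bound on the speed by a moment bound for $F_N'$.

To detect a positive value of $F_N$ we integrate it against a nonnegative weight. The weight should correlate with the term $n=1$ and be almost orthogonal to all other terms. The product of $1+\cos(4\pi y-\frac\pi4)$ with a wide Fej\'er kernel has these properties.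

\begin{lemma}\label{lem:osc}
There is an absolute constant $L_0$ such that for all $N\ge1$ and all real $u$ the function $F_N$ takes a value $\ge\frac18$ and a value $\le-\frac18$ on $[u-L_0,u+L_0]$.
\end{lemma}

\begin{proof}
For $L\ge1$ let $K(v)=\frac1L\max(0,1-|v|/L)$. Then $\int K=1$, and
\[
\widehat K(\xi)=\int K(v)e(-\xi v)\,dv=\Big(\frac{\sin\pi L\xi}{\pi L\xi}\Big)^2\le\frac1{(\pi L\xi)^2}.
\]
As $K$ is even, $\int K(v)\cos(2\pi\xi v+\varphi)\,dv=\widehat K(\xi)\cos\varphi$, which is at most $\widehat K(\xi)$ in modulus for every phase $\varphi$. Put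
\[
J_\pm=\int K(v)\big(1\pm F_1(u+v)\big)F_N(u+v)\,dv=P\pm P',
\]
where $P=\int K(v)F_N(u+v)\,dv$ and $P'=\int K(v)F_1(u+v)F_N(u+v)\,dv$. First,
\[
|P|\le\sum_{n\ge1}c_n\widehat K(2\sqrt n)\le\frac1{4\pi^2L^2}\sum_{n\ge1}\frac{c_n}n\ll L^{-2}.
\]
In $P'$ use $\cos\alpha\cos\alpha'=\frac12\cos(\alpha-\alpha')+\frac12\cos(\alpha+\alpha')$. The $n$-th term splits into two cosines of amplitude $c_n/2$ and frequencies $\xi=2(\sqrt n\mp1)$. For $n=1$ the first of them is the constant $\frac12$. Hence
\[
\Big|P'-\frac12\Big|\le\frac12\widehat K(4)+\frac12\sum_{n\ge2}c_n\Big(\widehat K\big(2(\sqrt n-1)\big)+\widehat K\big(2(\sqrt n+1)\big)\Big)\ll L^{-2},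
\]
because $\sum_{n\ge2}c_n(\sqrt n-1)^{-2}$ converges, its terms being $\ll n^{-7/4+\varepsilon}$. These bounds are uniform in $N$ and $u$. Fix $L=L_0$ so large that $J_+\ge\frac14$ and $J_-\le-\frac14$. The weights $K(v)(1\pm F_1(u+v))$ are nonnegative, vanish for $|v|>L_0$, and have integral at most $2$. If $\mu$ is the maximum of $F_N$ on $[u-L_0,u+L_0]$, then $\frac14\le J_+\le2\max(\mu,0)$, so $\mu\ge\frac18$. If $\mu'$ is the minimum, then $-\frac14\ge J_-\ge2\min(\mu',0)$, so $\mu'\le-\frac18$.
\end{proof}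

\begin{remark}\label{rem:sign}
Take $N=Y^2$ in the lemma. By \eqref{eq:VD}, $\Delta$ takes both signs on $[Y^2,9Y^2]$ when $Y$ is large. Walk from a point where $\Delta>0$ to a point where $\Delta<0$ in steps of length at most $1$. By \eqref{eq:lip} each step changes $\Delta$ by $O(Y^\varepsilon)$, so the last point $X$ of the walk before $\Delta$ becomes negative has $|\Delta(X)|\ll X^\varepsilon$.
\end{remark}

\begin{lemma}\label{lem:density}
Let $Y\ge2L_0$, $1\le N\le Y^{1/16}$, $0<\tau\le\frac18$ and $S=\{y\in[Y,2Y]:|F_N(y)|\le\tau\}$. Then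
\[
\sigma=\frac{|S|}Y\gg\big(\tau N^{-1/4-\varepsilon}\big)^{4/3}.
\]
\end{lemma}

\begin{proof}
The range $[Y,2Y]$ contains $\lfloor Y/(2L_0)\rfloor\ge Y/(4L_0)$ nonoverlapping intervals of length $2L_0$. By Lemma~\ref{lem:osc} and $\tau\le\frac18$, each of them contains points $p<p'$ such that $F(p)\ge\tau$ and $F(p')\le-\tau$ for $F=F_N$ or for $F=-F_N$. Let $a$ be the largest point of $[p,p']$ with $F(a)\ge\tau$, and let $b$ be the smallest point of $[a,p']$ with $F(b)\le-\tau$. By continuity $F(a)=\tau$, $F(b)=-\tau$ and $[a,b]\subset S$, so $\int_a^b|F_N'|\ge2\tau$. Adding up, $\int_S|F_N'|\ge\tau Y/(2L_0)$. On the other hand, H\"older's inequality and Corollary~\ref{cor:moment} with $k=2$, which applies because $N\le Y^{1/16}$, give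
\[
\int_S|F_N'|\le|S|^{3/4}\,Y^{1/4}\|F_N'\|_4\ll\sigma^{3/4}\,YN^{1/4+\varepsilon}.
\]
Hence $\sigma^{3/4}\gg\tau N^{-1/4-\varepsilon}$.
\end{proof}

\begin{remark}\label{rem:fourth}
The second moment of $F_N'$ is not enough here. It gives $\sigma^{1/2}\gg\tau N^{-1/4-\varepsilon}$, and then the bound for $\sigma^{-1/2}N^{-1/4}$ is $\tau^{-1}N^\varepsilon$, which saves nothing. The fourth moment is the first even moment that gains, and its range $Y^{4\eta}\le Y^{1/16}$ is the source of the number $\frac{31}{64}=\frac12-\frac1{64}$.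
\end{remark}

\section{Intervals shorter than $\sqrt X$}\label{sec:upper}

In this section $\eta=\frac12-\beta$, $N=Y^{4\eta}$ and $h=N^{-1/2}$, as in Lemma~\ref{lem:transfer}. The number $Y$ is large in terms of $\eta$, so that the values of $\tau$ chosen below are at most $\frac18$. The set $S$ and its density $\sigma$ are those of Lemma~\ref{lem:density}, and $\mathcal{A}$ is formed with this $S$ and $h$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $0<\eta\le\frac1{64}$, so that $N\le Y^{1/16}$. By Lemma~\ref{lem:avg}(iii) for $F_N$ and Lemma~\ref{lem:avg}(ii) with $q=2$,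
\[
\mathcal{A}(D)\le\mathcal{A}(F_N)+\mathcal{A}(D-F_N)\le\tau+\sigma^{-1/2}\big(h\|F_N'\|_2+\|D-F_N\|_2\big).
\]
The bracket is $\ll N^{-1/4+\varepsilon}$ by Corollary~\ref{cor:moment} with $k=1$ and Lemma~\ref{lem:tail}. Lemma~\ref{lem:density} gives $\sigma^{-1/2}\ll\tau^{-2/3}N^{1/6+\varepsilon}$. Hence
\[
\mathcal{A}(D)\ll\tau+\tau^{-2/3}N^{-1/12+2\varepsilon}.
\]
The two terms balance when $\tau^{5/3}=N^{-1/12}$, so we take $\tau=N^{-1/20}$ and obtain $\mathcal{A}(D)\ll N^{-1/20+2\varepsilon}$. By Lemma~\ref{lem:avg}(i), the hypothesis of Lemma~\ref{lem:transfer} holds for every $\theta<\frac1{20}$. So $(\beta,\delta)$ is admissible for every $\delta=2\eta\theta<\frac\eta{10}$, which is the first statement. For $\beta=\frac{31}{64}$ we have $\frac\eta{10}=\frac1{640}$, and Lemma~\ref{lem:mono} extends this case to $0<\beta<\frac{31}{64}$.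
\end{proof}

Without the factor $\sigma^{-1/2}$ the proof would give $\theta$ near $\frac14$, that is $\delta$ near $\eta/2$; this is the limit of the argument. As in the model of Section~\ref{sec:idea}, higher moments reduce the loss to $\sigma^{-1/(2k)}$. For $F_N'$ they are supplied by Corollary~\ref{cor:moment}. For the tail $D-F_N$ they are not, since it contains frequencies far beyond $Y^{4^{-k}}$. We therefore cut the tail at $N^4$. The part up to $N^4$ is short enough for Corollary~\ref{cor:moment} when $\eta$ is small, and the rest is so small in mean square that it survives the loss $\sigma^{-1/2}$.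

\begin{proof}[Proof of Theorem~\ref{thm:near}]
Let $k\ge2$ and $0<\eta\le4^{-k-2}$. Then $N\le N^4=Y^{16\eta}\le Y^{4^{-k}}\le Y^{1/16}$. Take $\tau=N^{-1/4}$. Lemma~\ref{lem:density} gives $\sigma\gg N^{-2/3-4\varepsilon/3}$, hence
\[
\sigma^{-1/(2k)}\ll N^{1/(3k)+\varepsilon},\qquad\sigma^{-1/2}\ll N^{1/3+\varepsilon}.
\]
Write $D=F_N+(F_{N^4}-F_N)+(D-F_{N^4})$. By Lemma~\ref{lem:avg}(iii), and (ii) with $q=2k$ and $q=2$,
\[
\mathcal{A}(D)\le\tau+\sigma^{-1/(2k)}\big(h\|F_N'\|_{2k}+\|F_{N^4}-F_N\|_{2k}\big)+\sigma^{-1/2}\|D-F_{N^4}\|_2 .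
\]
The bracket is $\ll_kN^{-1/4+\varepsilon}$ by Corollary~\ref{cor:moment}, and $\|D-F_{N^4}\|_2\ll N^{-1+4\varepsilon}$ by Lemma~\ref{lem:tail}. Hence, for $\varepsilon\le\frac1{12}$,
\[
\mathcal{A}(D)\ll_kN^{-1/4}+N^{-1/4+1/(3k)+2\varepsilon}+N^{-2/3+5\varepsilon}\ll N^{-1/4+1/(3k)+2\varepsilon}.
\]
By Lemma~\ref{lem:avg}(i), the hypothesis of Lemma~\ref{lem:transfer} holds for every $\theta<\frac14-\frac1{3k}$. So $(\beta,\delta)$ is admissible for every $\delta=2\eta\theta<(\frac12-\frac2{3k})\eta$.

It follows that $\delta^*(\beta)/(\frac12-\beta)\ge\frac12-\frac2{3k}$ for all $\beta<\frac12$ within $4^{-k-2}$ of $\frac12$. The lower limit is therefore at least $\frac12-\frac2{3k}$ for every $k$, and so at least $\frac12$.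
\end{proof}

\section{Intervals of length $3\sqrt X$}\label{sec:lower}

The proof of Lemma~\ref{lem:osc} already contains a lower bound at this scale. The weight in $J_+$ is at most $2/L_0$, so $\int_{u-L_0}^{u+L_0}|F_N|\ge L_0/8$; with $N=Y^2$, \eqref{eq:VD} and \eqref{eq:subst} turn this into Theorem~\ref{thm:lower} with a large constant in place of $3$. To reach the constant $3$ we have to isolate the term $n=1$ on an interval of length only $\ell=\frac32$ in $y$. Two changes make this possible. We no longer need the sign of $D$, so we test against $e(-2v)$ instead of $1\pm\cos$. And we use a smoother kernel, whose transform decays like the third power, so that all but a few terms are negligible.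

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $\ell=\frac32$ and $W(v)=\frac1\ell\big(1-\cos\frac{2\pi v}\ell\big)$ for $0\le v\le\ell$. Then $0\le W\le\frac2\ell$ and $\int_0^\ell W=1$. Put $\widehat W(\xi)=\int_0^\ell W(v)e(-\xi v)\,dv$ and $z=\ell\xi$. With $E(z)=\int_0^1e(-zt)\,dt=\frac{1-e(-z)}{2\pi iz}$ we have, for $z\ne0,\pm1$,
\[
\widehat W(\xi)=E(z)-\frac{E(z-1)+E(z+1)}2=\frac{1-e(-z)}{2\pi i}\Big(\frac1z-\frac z{z^2-1}\Big)=-\frac{1-e(-z)}{2\pi i\,z(z^2-1)} .
\]
Since $|1-e(-z)|=2|\sin\pi z|$, we get $|\widehat W(\xi)|=w(\ell|\xi|)$, where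
\begin{equation}\label{eq:w}
w(z)=\frac{|\sin\pi z|}{\pi z\,|z^2-1|},\qquad w(z)\le\frac1{\pi z(z^2-1)}\quad\text{for }z>1 .
\end{equation}
The majorant is decreasing in $z$, and $w(z)=0$ for integers $z\ge2$.

Let $Y=\sqrt X\ge1$, so that $[Y,Y+\ell]\subset[Y,3Y]$, and put
\[
I=\int_0^\ell W(v)e(-2v)D(Y+v)\,dv .
\]
With $\varphi_n=4\pi\sqrt n\,Y-\frac\pi4$, the $n$-th cosine at $Y+v$ equals $\frac12e^{i\varphi_n}e(2\sqrt n\,v)+\frac12e^{-i\varphi_n}e(-2\sqrt n\,v)$. By \eqref{eq:VD},
\[
I=\sum_{n\le X}\frac{c_n}2\Big(e^{i\varphi_n}\widehat W(2-2\sqrt n)+e^{-i\varphi_n}\widehat W(2+2\sqrt n)\Big)+O\big(X^{-1/4+\varepsilon}\big).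
\]
The term $n=1$ has modulus $\frac12$, because $c_1=1$, $\widehat W(0)=1$ and $|\widehat W(4)|=w(6)=0$. Hence
\[
|I|\ge\tfrac12(1-\Sigma_--\Sigma_+)-o(1),\qquad\Sigma_\mp=\sum_{n\ge2}c_n\,w\big(3(\sqrt n\mp1)\big).
\]
We show that $\Sigma_-+\Sigma_+<0.51$. In the infinite ranges we use $d(n)\le2\sqrt n$, that is $c_n\le2n^{-1/4}$, and $\sum_{n>m}n^{-7/4}\le\int_m^\infty t^{-7/4}\,dt=\frac43m^{-3/4}$.

\emph{The sum $\Sigma_-$}, with $z=3(\sqrt n-1)$.
\begin{itemize}
\item $n=2$. Here $z=1.2426\ldots$ and $z^2-1=26-18\sqrt2>0.544$, so $\pi z(z^2-1)>3.90\cdot0.544>2.12$. Since $0<z-1<\frac14$, we have $|\sin\pi z|<\sin\frac\pi4<0.708$. Thus $w(z)<0.334$, and with $c_2=2^{1/4}<1.19$ the contribution is less than $0.398$.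
\item $n=3$. Here $z=2.196\ldots$ and $z^2-1=35-18\sqrt3>3.82$, so $w(z)<1/(6.89\cdot3.82)<0.038$. With $c_3=2\cdot3^{-3/4}<0.878$ the contribution is less than $0.034$.
\item $n=4$. Here $z=3$, and the contribution is $0$.
\item $5\le n\le8$. Here $z\ge3(\sqrt5-1)>3.708$, so $w(z)<1/(11.64\cdot12.74)<0.00675$. As $d(5)=d(7)=2$ and $d(6)=d(8)=4$, we have $c_5+c_6+c_7+c_8<0.599+1.044+0.465+0.841<2.95$. The contribution is less than $0.02$.
\item $n\ge9$. Here $z\ge2\sqrt n\ge6$, so $z^2-1\ge\frac{35}{36}z^2$ and $w(z)\le\frac{36}{35\cdot8\pi}n^{-3/2}<0.041\,n^{-3/2}$. The contribution is less than $0.082\cdot\frac43\cdot8^{-3/4}<0.024$.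
\end{itemize}

\emph{The sum $\Sigma_+$}, with $z=3(\sqrt n+1)$. For $n\ge2$ we have $z>7.2$, so $z^2>50$ and $z^2-1>0.98z^2$. With $z\ge3\sqrt n$ this gives $w(z)\le\frac1{0.98\cdot27\pi}n^{-3/2}<0.0121\,n^{-3/2}$, and $\Sigma_+<0.0242\cdot\frac43<0.033$.

Altogether $\Sigma_-+\Sigma_+<0.398+0.034+0.02+0.024+0.033<0.51$, so $|I|\ge0.2$ for large $X$. Since $W\le\frac2\ell$, we have $\int_Y^{Y+\ell}|D|\ge\frac\ell2|I|\ge0.15$. Now $(Y+\ell)^2=X+3\sqrt X+\frac94$, and \eqref{eq:subst} gives
\[
\int_X^{X+3\sqrt X+9/4}|\Delta(x)|\,dx\ge\frac{\sqrt2}\pi\,Y^{3/2}\int_Y^{Y+\ell}|D(u)|\,du\gg X^{3/4}.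
\]
Finally, \eqref{eq:V} with $N=1$ gives $\Delta(x)\ll x^{1/2+\varepsilon}$, so removing the last piece, of length $\frac94$, changes the integral by $O(X^{1/2+\varepsilon})=o(X^{3/4})$.
\end{proof}

\begin{remark}\label{rem:endpoint}
The intervals $[X,X+\sqrt X]$ correspond to $\ell=\frac12$, and there the proof breaks down at $n=2$. The argument of $w$ is then $z=\ell(2\sqrt2-2)=\sqrt2-1\in(0.41,0.5)$. We have $\sin\pi z>\cos(0.09\pi)>1-\frac12(0.09\pi)^2>0.96$ and $\pi z(1-z^2)<1.302\cdot0.829<1.08$, so $c_2w(z)>1.189\cdot0.888>1$. On so short an interval the kernel $W$ does not separate the frequencies of the first two terms.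
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ivic} Ivi\'c, \emph{The Riemann Zeta-Function}.

\bibitem{Titchmarsh} Titchmarsh, \emph{Theory of the Riemann Zeta-Function}.

\bibitem{Zhai} Zhai Wenguang, \emph{A survey on moments of a class of error terms}, arXiv:2607.17249 (2026).

\end{thebibliography}
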